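# The exact minimum number of edge-disjoint monochromatic triangles in two-colored complete graphs

## 1. Colorings, triangle packings, and fractional packings

All graphs are finite and simple, and $e(G)$ is the number of edges of $G$. A $2$-coloring $c$ of $K_n$ gives each edge one of the colors red and blue; the red edges form the red graph, the blue edges the blue graph, and $V$ is the vertex set. Asymptotic notation refers to $n\to\infty$.

**Definition 1 (packing number).** A triangle packing is a collection of pairwise edge-disjoint triangles. For a graph $G$, $\nu(G)$ is the maximum size of a triangle packing in $G$. For a coloring $c$, $\nu(c)$ is the maximum size of a packing of monochromatic triangles. A red and a blue triangle never share an edge, so $\nu(c)$ is the sum of the packing numbers of the red graph and the blue graph.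

Example. Color a $5$-cycle in $K_5$ red. The other five edges also form a $5$-cycle, so there is no monochromatic triangle and $\nu(c)=0$. In $K_6$ this cannot happen: a vertex $v$ has three edges of one color, say red edges to $x,y,z$; either one of $xy,yz,xz$ is red and gives a red triangle with $v$, or $xyz$ is blue. So $\nu(c)\ge1$ for every coloring of $K_6$.

**Definition 2 (the numbers $P(k)$).** $P(k):=\nu(K_k)$.

Example. $P(4)=1$, because two triangles in $K_4$ share an edge. $P(5)=2$: two triangles meeting in one vertex are edge-disjoint, and three would use $9$ of the $10$ edges, while each vertex (of degree $4$) meets an even number of edges of the packing, so the single unused edge would leave odd packed degree $3$ at its ends. $P(7)=7$, by the seven lines of the Fano plane.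

The value of $P(k)$ is the following theorem.

**(T4)** (Spencer, J. Combin. Theory 5 (1968) 1–8.) $P(k)=\frac13\bigl(\binom k2-\ell(k)\bigr)$ with $\ell(k)=\frac k2,\ 0,\ \frac k2,\ 0,\ \frac k2+1,\ 4$ for $k\equiv0,1,2,3,4,5\pmod 6$.

The shape of $\ell$ comes from parity. A packing uses an even number of edges at each vertex. If $k$ is even, all degrees of $K_k$ are odd, an edge is lost at every vertex, and at least $k/2$ edges are lost. If $k$ is odd, parity costs nothing. In the lower bounds below we use only that $3P(k)\le\binom k2-\frac k2$ for even $k$ and $3P(k)\le\binom k2$ for odd $k$.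

**Definition 3 (the function $f$).** $f(n):=\min_{a+b=n}\bigl(P(a)+P(b)\bigr)$, over integers $a,b\ge0$.

Example. For $n=6$ the candidates are $P(6)=4$, $P(5)+P(1)=2$, $P(4)+P(2)=1$, $P(3)+P(3)=2$. So $f(6)=1$, and the balanced split is not the best one.

**Definition 4 (fractional packing and cover).** A fractional packing of monochromatic triangles gives each monochromatic triangle $T$ a weight $\pi_T\ge0$ so that each edge $e$ has load $\lambda_e:=\sum_{T\ni e}\pi_T\le1$. A fractional cover gives each edge a weight $w_e\ge0$ so that $w(T):=\sum_{e\in T}w_e\ge1$ for every monochromatic triangle $T$. By linear programming duality the maximum of $\sum_T\pi_T$ equals the minimum of $\sum_ew_e$; the common value is $\nu^*$. For optimal $\pi,w$, complementary slackness says: $w_e>0$ implies $\lambda_e=1$, and $\pi_T>0$ implies $w(T)=1$.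

Example. In an all-red $K_4$, weight $\frac12$ on each of the four triangles is a fractional packing of value $2$, and weight $\frac13$ on each of the six edges is a cover of value $2$. So $\nu^*=2$ while $\nu=1$.

Example. Let the blue graph be complete bipartite with parts $A,B$, of sizes $a,b\ge3$. Weight $\frac13$ on the edges inside the parts and $0$ on the cross edges is a cover. Weight $\frac1{a-2}$ on each triangle in $A$ and $\frac1{b-2}$ on each triangle in $B$ loads each inside edge with exactly $1$. Both have value $\frac13\bigl(\binom a2+\binom b2\bigr)$, so both are optimal. If $a$ and $b$ are close to $n/2$, the weights at each vertex sum to about $n/6$, and the edges of weight $0$ form a triangle-free graph. Section 5 shows that these two features persist, approximately, in every near-optimal coloring.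

**Definition 5 (wrong edges).** Given a coloring and a partition $V=A\cup B$, an edge is inside if it lies in $A$ or in $B$, and cross otherwise. It is wrong if it is blue and inside, or red and cross. $W$ is the graph of wrong edges, with degrees $d_W(v)$.

Example. If the blue graph is complete bipartite with parts $A,B$, nothing is wrong. If we move one vertex $v$ to the other part, all $n-1$ edges at $v$ become wrong. In general, moving $v$ exchanges right and wrong at $v$ and changes no other pair, so $d_W(v)$ becomes $n-1-d_W(v)$.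

**Definition 6 (cherry).** A cherry in a graph $X$ is a path $xvx'$ with two edges; $v$ is its center and $\{x,x'\}$ its base.

Example. A star with three edges contains three cherries, all with the same center. A graph is a matching exactly when it contains no cherry.

The other results that we use are these.

* **(T0)** $\nu(c)\ge n^2/12-o(n^2)$ for every coloring.
* **(T1)** (Haxell–Rödl, Combinatorica 21 (2001).) For every graph $G$ on $n$ vertices the fractional triangle packing number exceeds $\nu(G)$ by at most $o(n^2)$, uniformly in $G$.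
* **(T2)** The triangle removal lemma: a graph with $o(n^3)$ triangles can be made triangle-free by deleting $o(n^2)$ edges.
* **(T3)** Erdős–Simonovits stability: a triangle-free graph on $n$ vertices with at least $n^2/4-o(n^2)$ edges differs in $o(n^2)$ edges from a complete bipartite graph whose part sizes differ by at most $1$.
* **(T5)** (Barber–Kühn–Lo–Osthus, Adv. Math. 288 (2016) 337–385.) There are $\varepsilon_0\in(0,\frac1{10})$ and $N_0$ such that every graph on $N\ge N_0$ vertices with all degrees even, $3\mid e(G)$ and $\delta(G)\ge(1-\varepsilon_0)N$ decomposes into triangles.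

We also use three textbook theorems. Dirac: a graph on $N\ge3$ vertices with minimum degree at least $N/2$ has a Hamilton cycle, and hence a matching missing at most one vertex. König: in a bipartite graph the maximum matching and the minimum vertex cover have the same size. Kővári–Sós–Turán: a graph on $N$ vertices without a $4$-cycle $C_4$ has $O(N^{3/2})$ edges.

Now the question can be posed. It comes from Vytautas Gruslys and Shoham Letzter, "Monochromatic triangle packings in red-blue graphs", arXiv:2008.05311 (2020). It is known that $\min_c\nu(c)=n^2/12+o(n^2)$. How many edge-disjoint monochromatic triangles are guaranteed exactly, for large $n$?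

**Theorem 1.** For all sufficiently large $n$, $\min_c\nu(c)=f(n)$, and explicitly

| $n \bmod 12$ | $12f(n)$ | | $n\bmod 12$ | $12f(n)$ |
|---|---|---|---|---|
| $0,4,6,10$ | $n^2-4n$ | | $3$ | $n^2-3n$ |
| $2$ | $n^2-4n+4$ | | $5$ | $n^2-3n+2$ |
| $8$ | $n^2-4n-8$ | | $7$ | $n^2-3n-4$ |
| $1$ | $n^2-3n-10$ | | $9$ | $n^2-3n-18$ |
| | | | $11$ | $n^2-3n-16$ |

**Theorem 2 (stability).** For every $\delta>0$ there are $\varepsilon>0$ and $n_1$ such that if $n\ge n_1$ and $\nu(c)\le(\frac1{12}+\varepsilon)n^2$, then, after possibly exchanging the colors, $V=A_0\cup B_0$ (disjoint) with $\bigl||A_0|-|B_0|\bigr|\le1$ and at most $\delta n^2$ edges are blue inside $A_0$ or $B_0$, or red between $A_0$ and $B_0$.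

**Theorem 3 (structure of near-extremal colorings).** For every $k\ge0$ there are $C,n_0$ such that if $n\ge n_0$ and $\nu(c)\le f(n)+k$, then, up to exchanging colors, $V=A\cup B$ with $P(|A|)+P(|B|)\le f(n)+k$, at most $C$ blue edges lie inside $A$ or $B$, and the red $A$–$B$ edges form a matching plus at most $C$ further edges. Conversely, for any partition $A\cup B$ and any matching $M$ between $A$ and $B$, coloring $M$ and all edges inside $A,B$ red and all other edges blue gives exactly $\nu=P(|A|)+P(|B|)$.

Theorem 1 is proved in Sections 2 and 3, taking Theorem 2 for granted. Theorem 3 follows in Section 4. Section 5 proves Theorem 2, from (T0)–(T3) only, so there is no circularity.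

## 2. Complete bipartite blue graphs and the table for $f(n)$

**Small $n$ by hand.** For $n=3,4$, blue graphs $K_{2,1}$ and $K_{2,2}$ leave no monochromatic triangle, so the minimum is $0$; the table also gives $0$. For $n=5$ we have $f(5)=\min(P(5),P(4)+P(1),P(3)+P(2))=1$, but the pentagon coloring has $\nu=0$. So the equality $\min_c\nu(c)=f(n)$ fails at $n=5$, and "sufficiently large" cannot simply be dropped. For $n=6$ the minimum is at least $1$ by the argument in Section 1, and a blue $K_{4,2}$ attains $P(4)+P(2)=1=f(6)$.

**The upper bound $\min_c\nu(c)\le f(n)$.** If the blue graph is $K_{a,b}$ with $a+b=n$, it has no triangles, and the red graph is $K_a\cup K_b$. So $\nu=P(a)+P(b)$; minimize over $a+b=n$.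

**Computing $f(n)$.** This step turns Definition 3 into the table. Put $s=a-b$. Since $a^2+b^2=\frac{n^2+s^2}2$, (T4) gives
$$3\bigl(P(a)+P(b)\bigr)=\frac{n^2+s^2}4-\frac n2-\ell(a)-\ell(b).\tag{1}$$

Let $n$ be even. If both parts are odd, then $\ell(a)+\ell(b)\le8$ and (1) is at least $\frac{n^2}4-\frac n2-8$. If both are even, (1) equals $\frac{n^2}4-n+v$ with $v=\frac{s^2}4-\epsilon$, where $\epsilon$ is the number of parts $\equiv4\pmod6$. The minimum of $v$ found below is at most $1$, so for $n>18$ the odd splits lose.

* If $4\mid n$, then $4\mid s$. For $|s|\ge4$, $v\ge4-2=2$. For $s=0$ both parts are $\frac n2$: $v=-2$ if $n\equiv8\pmod{12}$, and $v=0$ if $n\equiv0,4\pmod{12}$.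
* If $n\equiv2\pmod4$, then $s\equiv2\pmod4$. For $|s|\ge6$, $v\ge9-2=7$. For $|s|=2$ the parts are $\frac n2\pm1$. Modulo $6$ they are $\{0,2\}$, $\{2,4\}$, $\{4,0\}$ for $n\equiv2,6,10\pmod{12}$, so $v=1,0,0$.

Let $n$ be odd, let $e$ and $o$ be the even and the odd part, and now let $s=e-o$. Since $\frac e2=\frac{n+s}4$, (1) equals $\frac{n^2-3n}4+v$ with
$$v=\frac{s^2-s}4-\epsilon-4\eta,$$
where $\epsilon=1$ if $e\equiv4\pmod6$ and $\eta=1$ if $o\equiv5\pmod6$, and they are $0$ otherwise. Also $s=2e-n\equiv-n\pmod4$.

* $n\equiv1\pmod4$: $s\in\{-1,3,-5,7,\dots\}$, where $\frac{s^2-s}4=\frac12,\frac32,\frac{15}2,\frac{21}2,\dots$ So $v\ge\frac{15}2-5=\frac52$ for $s\ne-1,3$. For $n=12j+1$: $s=-1$ ($e=6j$, $o=6j+1$) gives $\frac12$, and $s=3$ ($e=6j+2$, $o=6j-1$) gives $\frac32-4=-\frac52$. For $n=12j+5$: $s=-1$ ($6j+2$, $6j+3$) gives $\frac12$, and $s=3$ ($6j+4$, $6j+1$) gives $\frac32-1=\frac12$. For $n=12j+9$: $s=-1$ ($6j+4$, $6j+5$) gives $\frac12-5=-\frac92$, and $s=3$ ($6j+6$, $6j+3$) gives $\frac32$.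
* $n\equiv3\pmod4$: $s\in\{1,-3,5,-7,\dots\}$, where $\frac{s^2-s}4=0,3,5,14,\dots$ So $v\ge5-5=0$ for $s\ne1,-3$. For $n=12j+3$: $s=1$ ($6j+2$, $6j+1$) gives $0$, $s=-3$ ($6j$, $6j+3$) gives $3$. For $n=12j+7$: $s=1$ ($6j+4$, $6j+3$) gives $-1$, $s=-3$ ($6j+2$, $6j+5$) gives $3-4=-1$. For $n=12j+11$: $s=1$ ($6j+6$, $6j+5$) gives $-4$, $s=-3$ ($6j+4$, $6j+7$) gives $3-1=2$.

Since $12f(n)=n^2-4n+4\min v$ for even $n$ and $n^2-3n+4\min v$ for odd $n$, the table follows. In particular $f(n)\le n^2/12$ for large $n$.

It remains to prove $\nu(c)\ge f(n)$ for large $n$. The estimate (T0) alone cannot do this: its error $o(n^2)$ may swallow the linear and constant terms of the table. What helps is structure, and this is what Theorem 2 supplies.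

## 3. Exact packings in a coloring with few wrong edges

### 3.1 Decomposing a dense graph up to parity

**Lemma 1.** Let $\varepsilon_1=\varepsilon_0/2$. Let $G$ have $N$ vertices, $N$ large, $\delta(G)\ge(1-\varepsilon_1)N$, and let $O$ be its set of odd-degree vertices. (i) If $J\subset G$ has maximum degree at most $2$ and odd-degree set $O$, then $G$ has a triangle packing missing at most $|J|+8$ edges, where $|J|=e(J)$. (ii) Such a $J$ exists with $|J|\le\min(|O|,\frac N2)$, and with $|J|=|O|/2$ if $|O|\ge4\varepsilon_1N$. In particular some packing misses at most $\min(|O|,\frac N2)+8$ edges.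

Example of $J$: if $O=\{u,v\}$, any path from $u$ to $v$ in $G$ will do; removing it makes all degrees even.

**Proof of (i).** The graph $G-J$ has even degrees. Choose $r\in\{0,1,2\}$ with $r\equiv e(G-J)\pmod3$ and remove $r$ edge-disjoint $4$-cycles one after the other. They exist by Kővári–Sós–Turán, since there are $\Omega(N^2)$ edges at each stage. As $4\equiv1\pmod3$, the number of remaining edges is divisible by $3$. Degrees stay even, and the minimum degree is at least $(1-\varepsilon_1)N-2-4\ge(1-\varepsilon_0)N$. By (T5) the rest decomposes into triangles, and at most $|J|+8$ edges are missed.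

**Proof of (ii).** $|O|$ is even. Suppose $|O|\ge4\varepsilon_1N$. Each vertex has at most $\varepsilon_1N$ non-neighbors (itself included), so $\delta(G[O])\ge|O|-\varepsilon_1N\ge\frac34|O|$. By Dirac's theorem $G[O]$ has a perfect matching $J$, and $|J|=|O|/2$. Now suppose $|O|<4\varepsilon_1N=2\varepsilon_0N<\frac N5$. Pair up $O$ and join the pairs one by one by paths of length $2$ with distinct middle vertices outside $O$. This is possible: two vertices have at least $(1-2\varepsilon_1)N\ge0.9N$ common neighbors, of which fewer than $0.2N$ lie in $O$ and fewer than $0.1N$ have been used. The union $J$ has degree $1$ on $O$ and degree $2$ at the middle vertices, and $|J|=|O|\le N/2$. $\square$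

### 3.2 A partition with the fewest wrong edges

This step fixes constants and a partition. Fix $\theta>0$ with $3\theta\le\varepsilon_1$ and $\theta\le10^{-3}$, put $\delta=\theta^{10}$ and $\sigma=2\delta/\theta=2\theta^9$, and let $n$ be large. If $\nu(c)>f(n)+\theta n$ there is nothing to prove, so suppose $\nu(c)\le f(n)+\theta n$. Since $f(n)+\theta n\le(\frac1{12}+\varepsilon)n^2$ for large $n$, Theorem 2 gives, up to exchanging colors, a partition $A_0\cup B_0$, balanced up to $1$, with at most $\delta n^2$ wrong edges. Among all partitions $V=A\cup B$ take one with the fewest wrong edges. Let $W$ be its graph of wrong edges, $a=|A|$, $b=|B|$.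

**Degrees.** We have $e(W)\le\delta n^2$. Moving $v$ to the other part replaces $d_W(v)$ by $n-1-d_W(v)$ and affects no other pair, so by minimality $d_W(v)\le\frac{n-1}2$ for all $v$.

**Sizes.** We claim $|a-\frac n2|,|b-\frac n2|\le5\delta n$. Let $D=A\triangle A_0$. A pair with exactly one end in $D$ is inside for one of the two partitions and cross for the other, so it is wrong for exactly one of them. Hence $|D|(n-|D|)\le2\delta n^2$. The larger factor is at least $n/2$, so $\min(|D|,n-|D|)\le4\delta n$. Exchanging the names $A,B$ replaces $D$ by its complement, so we may assume $|D|\le4\delta n$. As $|A_0|$ is within $\frac12$ of $\frac n2$, the claim holds for large $n$.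

**Exceptional vertices.** Let $S=\{v:d_W(v)\ge\theta n\}$ and $s=|S|$. Then $s\theta n\le2e(W)\le2\delta n^2$, so $s\le\sigma n$. Put $A'=A\setminus S$, $B'=B\setminus S$ (each of size at least $0.49n$), $s_A=|S\cap A|$, $s_B=|S\cap B|$. Let $F'_A,F'_B$ be the sets of blue edges inside $A'$, $B'$, and $F'=F'_A\cup F'_B$.

### 3.3 Blue inside edges pay for themselves when no vertex is exceptional

The first thing to try is an exchange. Take an optimal packing inside $A$ and inside $B$; a blue inside edge destroys at most one triangle of it. In return, make that blue edge the base of a blue triangle whose third vertex, the apex, lies on the other side. The next lemma says when this works for all blue edges at once.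

**Lemma 2 (extension).** Suppose at each vertex of $A'\cup B'$ at most $\sigma n$ edges between $A'$ and $B'$ are declared used. Then all edges of $F'$ extend to blue triangles with apex in the opposite primed part, using pairwise distinct cross edges, none of them declared used.

**Proof.** Go through $F'$ greedily, never using a vertex as apex more than $\lfloor\theta n\rfloor$ times. For an edge $xx'\in F'_A$ the forbidden apices $z\in B'$ are the following.

* Those red to $x$ or $x'$: fewer than $2\theta n$, because $d_W(x),d_W(x')<\theta n$.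
* Those for which $xz$ or $x'z$ is declared used: at most $2\sigma n$.
* Those for which $xz$ or $x'z$ was used by an earlier edge of $F'_A$ at $x$ or $x'$: at most $2\theta n$, since there are fewer than $\theta n$ such edges at each vertex and each uses one cross edge there.
* Those for which $xz$ or $x'z$ was used by an edge of $F'_B$ with apex $x$ or $x'$: at most $4\theta n$, since each of $x,x'$ is an apex at most $\theta n$ times and each time uses two cross edges there.
* Those already used $\lfloor\theta n\rfloor$ times as apex: at most $\delta n^2/\lfloor\theta n\rfloor\le2\delta n/\theta=\sigma n$, since $|F'|\le\delta n^2$.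

In total at most $8\theta n+3\sigma n<0.49n\le|B'|$ apices are forbidden, so a choice exists. Edges of $F'_B$ are treated symmetrically. $\square$

**Case 1: $S=\emptyset$.** Now $A'=A$ and $B'=B$. Take a maximum packing of the complete graph on $A$ and delete its triangles containing a blue edge; at most $|F'_A|$ are deleted. At least $P(a)-|F'_A|$ red triangles remain in $A$, and at least $P(b)-|F'_B|$ in $B$. Lemma 2, with nothing declared used, gives $|F'_A|+|F'_B|$ edge-disjoint blue triangles. Hence
$$\nu(c)\ge P(a)+P(b)\ge f(n).$$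

### 3.4 The point where the exchange breaks

The exchange has no slack: one triangle lost, one gained. It therefore needs every blue edge to be extended, and at a vertex $v\in S\cap A$ this can be out of reach. Say $v$ has $k$ blue neighbors in $A$ and $l$ red neighbors in $B$. We know only $k+l\le\frac{n-1}2$. The $k$ blue triangles on these edges need $k$ different apices among the $b-l$ blue neighbors of $v$ in $B$. The guarantee is $b-l\ge k+b-\frac{n-1}2$, and $b$ may be as small as $\frac n2-5\delta n$. So we may be short by a linear number of apices, before we even ask whether the edges $zx$ are blue and unused.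

So exceptional vertices must bring a profit that is linear in $n$, to beat such errors. It comes from not fixing the packing inside $A$ in advance.

Suppose $v\in S\cap A$ has many blue neighbors in $A'$, say $k$. Match up its red neighborhood in $A'$ by red edges to form triangles at $v$, and decompose what remains by Lemma 1. The $k$ edges lost at $v$ are worth $\frac k3$ triangles. The $k$ blue neighbors of $v$ may have the wrong parity, and repairing this costs at most about $k$ more edges, again $\frac k3$. The total cost is about $\frac23k$, while nearly $k$ blue triangles are gained.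

Suppose instead that $v$ has many red neighbors in $B'$. A red triangle $vxx'$ with $x,x'\in B'$ costs the inside edge $xx'$, worth only $\frac13$, but it changes the parity at $x$ and $x'$. Removing a whole red $4$-cycle from $B'$ changes no parity: it costs $\frac43$ and gives two red triangles at $v$, a profit of $\frac23$.

### 3.5 Exceptional vertices give a linear profit

**Case 2: $S\ne\emptyset$.** We show $\nu(c)\ge P(a)+P(b)+\theta n/50$.

**Step 1: types.** This step says which resource each exceptional vertex has. For $v\in S\cap A$ (symmetrically for $S\cap B$) let $k_v,\rho_v$ be the numbers of blue and red neighbors of $v$ in $A'$, so $k_v+\rho_v=|A'|$. Let $L_v$ be its red neighborhood in $B'$ and $l_v=|L_v|$. At most $s\le\sigma n$ wrong edges at $v$ go to $S$, so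
$$\theta n-\sigma n\le k_v+l_v\le\tfrac{n-1}2.$$
Call $v$ of type I if $k_v\ge\theta n/10$, else of type II. For type II, $l_v\ge\theta n-\sigma n-0.1\theta n\ge0.85\theta n$.

**Step 2: triangles at the vertices of $S$.** Treat the vertices of $S$ one after the other and choose edge-disjoint triangles as follows, described for $v\in S\cap A$. All chosen triangles at $v$ use edges at $v$ and edges inside $A'\cup B'$. The edges at $v$ used in (a), (b), (c) are red to $A'$, blue, and red to $B'$, respectively, so these three do not conflict at $v$.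

(a) Red triangles $vxx'$ with $x,x'\in A'$. Suppose $\rho_v\ge20\theta n$, and consider the unused red edges on the red neighborhood of $v$ in $A'$. At each $x\in A'$ fewer than $\theta n$ edges are wrong. Earlier vertices of $S\cap A$ used at most $1$ edge inside $A'$ at $x$ each, under (a), and earlier vertices of $S\cap B$ at most $2$ each, under (c). So the minimum degree is at least $\rho_v-1-\theta n-2\sigma n\ge\rho_v/2$. By Dirac's theorem there is a matching missing at most one vertex; use it. If $\rho_v<20\theta n$, take none. We get $r_v=\frac12(\rho_v-\mathrm{unc}_v)$ triangles, where $\mathrm{unc}_v$ counts the uncovered red neighbors of $v$ in $A'$. Either $\mathrm{unc}_v\le1$, or $\mathrm{unc}_v=\rho_v<20\theta n\le0.02n$ and $k_v=|A'|-\rho_v\ge0.4n$.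

(b) Type I: blue triangles $vzx$ with $z\in A'$, $x\in B'$ and $vz,vx,zx$ blue, using each $z$ and each $x$ at most once. The number of blue neighbors of $v$ in $B'$ is $|B'|-l_v\ge b-\sigma n-(\frac{n-1}2-k_v)\ge k_v-5\delta n-\sigma n\ge k_v-2\sigma n$. So we can choose sets of exactly $k'=\lceil k_v-2\sigma n\rceil$ blue neighbors of $v$ in each of $A'$, $B'$, and $k'\ge0.09\theta n$. Call a pair between the two sets available if it is blue and unused. At most $\delta n^2$ pairs are red, and each earlier vertex of $S$ used at most $n$ edges between $A'$ and $B'$. So at most $\delta n^2+\sigma n^2\le2\sigma n^2$ pairs are unavailable. Let a maximum matching of available pairs have size $k'-z_0$. By König's theorem there is a vertex cover of size $k'-z_0$; the vertices outside it form subsets of the two sets, of sizes summing to $2k'-(k'-z_0)=k'+z_0$, with no available pair between them. Each has size at most $k'$, hence at least $z_0$, and one has size at least $k'/2$. So $z_0k'/2\le2\sigma n^2$, and $z_0\le\frac{4\sigma n}{0.09\theta}\le45\sigma n/\theta$. The matching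 yields
$$x_v\ge k_v-2\sigma n-45\sigma n/\theta\ge k_v-50\sigma n/\theta$$
blue triangles. For type II put $x_v=0$.

(c) Type II: choose $h_v=\lceil0.19\theta n\rceil$ vertex-disjoint $4$-cycles $x_1x_2x_3x_4$ of unused red edges inside $L_v\subset B'$. Before each choice at least $0.85\theta n-4(h_v-1)\ge0.05\theta n$ vertices of $L_v$ are free. Each vertex of $S$ uses at most $n$ edges inside $A'$ and $B'$, so the free vertices span at least $\binom{\lceil0.05\theta n\rceil}2-\delta n^2-\sigma n^2=\Omega(n^2)$ unused red edges (recall $\delta+\sigma\le3\theta^9$ and $\theta\le10^{-3}$), and hence a $C_4$ by Kővári–Sós–Turán. Take the red triangles $vx_1x_2$ and $vx_3x_4$, and discard $x_2x_3$ and $x_4x_1$; all four edges count as used. For type I put $h_v=0$.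

**Step 3: the blue edges of $F'$.** Steps (a)–(c) used no edge of $F'$. Apply Lemma 2, declaring used the cross edges $zx$ used in (b); there are at most $s\le\sigma n$ at each vertex. This gives $|F'|$ further blue triangles.

**Step 4: the remaining red edges.** Here we decompose what is left inside $A'$ and count. Let $G_A$ be the graph of unused red edges in $A'$. As in (a),
$$\delta(G_A)\ge|A'|-1-\theta n-2\sigma n\ge(1-3\theta)|A'|\ge(1-\varepsilon_1)|A'|,$$
using $|A'|\ge0.49n$. So Lemma 1 applies. Let $O_A$ be the odd-degree set of $G_A$ and $\mathrm{miss}_A$ the number of edges missed by the packing of $G_A$. We have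
$$e(G_A)=\tbinom{|A'|}2-|F'_A|-\sum_{v\in S\cap A}r_v-4\sum_{v\in S\cap B}h_v.$$
The number of chosen red triangles with an edge inside $A'$ is $\sum_{S\cap A}r_v+2\sum_{S\cap B}h_v+\frac13(e(G_A)-\mathrm{miss}_A)$. In it, $r_v$ has total coefficient $\frac23$ and $h_v$ has $2-\frac43=\frac23$. Inserting $2r_v=|A'|-k_v-\mathrm{unc}_v$ and $\binom{|A'|}2+s_A|A'|=\binom a2-\binom{s_A}2$, we get
$$\tfrac13\Bigl[\tbinom a2-\tbinom{s_A}2-|F'_A|-\sum_{S\cap A}(k_v+\mathrm{unc}_v)+2\sum_{S\cap B}h_v-\mathrm{miss}_A\Bigr].\tag{2}$$

If $a$ is even, then $\mathrm{miss}_A\le\frac a2+8$ and $3P(a)\le\binom a2-\frac a2$.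

If $a$ is odd, we count odd vertices. For $x\in A'$ let $\mathrm{blue}_{A'}(x)$ be the number of blue neighbors of $x$ in $A'$, and let $j_x$ be the number of $v\in S\cap A$ that are blue to $x$ or leave $x$ uncovered in (a). The other $s_A-j_x$ vertices of $S\cap A$ each used one edge inside $A'$ at $x$, and the $4$-cycles of (c) do not change parities. So the degree of $x$ in $G_A$ is
$$\equiv(a-1-s_A)-\mathrm{blue}_{A'}(x)-(s_A-j_x)\equiv\mathrm{blue}_{A'}(x)+j_x\pmod2.$$
Hence $|O_A|\le\sum_x(\mathrm{blue}_{A'}(x)+j_x)=2|F'_A|+\sum_{S\cap A}(k_v+\mathrm{unc}_v)$, and $\mathrm{miss}_A$ is at most this plus $8$. Also $3P(a)\le\binom a2$.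

In both cases (2) is at least
$$P(a)-|F'_A|-\tfrac23\sum_{S\cap A}(k_v+\mathrm{unc}_v)+\tfrac23\sum_{S\cap B}h_v-\tfrac13\tbinom{s_A}2-\tfrac83.\tag{3}$$

**Step 5: the balance.** Add (3), its analogue for $B$, and the $\sum_vx_v+|F'|$ blue triangles. The terms $|F'|$ cancel, and
$$\nu(c)\ge P(a)+P(b)+\sum_{v\in S}\Bigl[x_v-\tfrac23(k_v+\mathrm{unc}_v)+\tfrac23h_v\Bigr]-\tfrac13\Bigl(\tbinom{s_A}2+\tbinom{s_B}2\Bigr)-6.\tag{4}$$
Each bracket is at least $\theta n/40$:

* Type II: $k_v<\theta n/10$, so $\rho_v\ge20\theta n$ and $\mathrm{unc}_v\le1$. The bracket is at least $\frac23(0.19\theta n-0.1\theta n-1)\ge0.05\theta n$.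
* Type I with $\mathrm{unc}_v\le1$: it is at least $\frac{k_v}3-\frac{50\sigma n}\theta-1\ge\frac{\theta n}{30}-100\theta^8n-1\ge\frac{\theta n}{40}$.
* Type I with $\rho_v<20\theta n$: then $k_v\ge0.4n$ and $\mathrm{unc}_v<20\theta n$, so it is at least $\frac{0.4n}3-14\theta n-100\theta^8n\ge0.1n$.

As $\frac13\bigl(\binom{s_A}2+\binom{s_B}2\bigr)\le\frac{s^2}6\le\frac{s\sigma n}6$, (4) gives $\nu(c)\ge P(a)+P(b)+s\theta n/50\ge f(n)+\theta n/50$ for large $n$.

In both cases $\nu(c)\ge f(n)$. With Section 2 this proves Theorem 1, given Theorem 2. $\blacksquare$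

## 4. Near-extremal colorings: few blue inside edges, almost a red matching across

We prove Theorem 3.

**The converse.** A red triangle meeting both $A$ and $B$ would contain two red cross edges sharing a vertex, which is impossible when the red cross edges form a matching. The blue graph is bipartite. So the monochromatic triangles are exactly the triangles inside $A$ and inside $B$, and $\nu=P(|A|)+P(|B|)$.

**Start of the direct part.** Let $\nu(c)\le f(n)+k$ with $n$ large, so that $k<\theta n/50$, and use the partition of Section 3.2. Case 2 is impossible, so $S=\emptyset$. Thus $d_W(v)<\theta n$ for all $v$, and by Case 1 $P(a)+P(b)\le\nu(c)\le f(n)+k$. Let $F=F_A\cup F_B$ be the set of blue inside edges, $R_A$ the red graph on $A$ (minimum degree at least $a-1-\theta n\ge(1-3\theta)a$), and $O_A$ its odd-degree set.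

**Step 1: $|F|\le C_1(k)$.** Case 1 only broke even on blue inside edges; using Lemma 1 instead of deleting triangles shows that they are profitable.

If $a$ is even, Lemma 1 gives at least $\frac13\bigl(\binom a2-|F_A|-\frac a2-8\bigr)\ge P(a)-\frac13(|F_A|+8)$ red triangles in $A$.

If $a$ is odd, all degrees of $K_a$ are even, so a vertex of $O_A$ has odd blue degree in $A$, and $|O_A|\le2|F_A|$. The plain bound $|J|\le|O_A|$ would cost $\frac13(|F_A|+2|F_A|)=|F_A|$ and leave no profit, so we choose $J$ with more care. We find $J\subset R_A$ of maximum degree at most $2$ with odd-degree set $O_A$ and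
$$|J|\le|F_A|+\tfrac12\bigl(1+\sqrt{2|F_A|}\bigr).$$
If $|O_A|\ge4\varepsilon_1a$, take $|J|=|O_A|/2$ as in Lemma 1. Otherwise take a maximal matching in $R_A[O_A]$. The uncovered set $U$ has even size and spans a blue clique, so $\binom{|U|}2\le|F_A|$, and $(|U|-1)^2\le|U|(|U|-1)\le2|F_A|$ if $U\neq\emptyset$; thus $|U|\le1+\sqrt{2|F_A|}$. Join $U$ in pairs by red paths of length $2$ with distinct middle vertices outside $O_A$, which is possible as in Lemma 1 because $|O_A|<a/5$. Then $|J|=\frac{|O_A|-|U|}2+|U|=\frac{|O_A|+|U|}2$, as required. By Lemma 1(i) there are at least $P(a)-\frac13\bigl(2|F_A|+\frac12(1+\sqrt{2|F_A|})+8\bigr)$ red triangles in $A$. This bound is weaker than the one for even $a$, so it holds always, and likewise for $B$.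

Lemma 2 gives $|F|$ further blue triangles. Since $\sqrt{2|F_A|}+\sqrt{2|F_B|}\le2\sqrt{|F|}$,
$$\nu(c)\ge P(a)+P(b)+|F|-\tfrac23|F|-\tfrac13\bigl(1+\sqrt{|F|}\bigr)-\tfrac{16}3\ge f(n)+\tfrac13|F|-\sqrt{|F|}-6.$$
As $\nu(c)\le f(n)+k$, this bounds $|F|$ by some $C_1=C_1(k)$.

**Step 2: disjoint red cherries across are profitable.** Let $X$ be the graph of red cross edges. Suppose there are $r$ edge-disjoint cherries in $X$ with pairwise disjoint bases in $A$, no base vertex incident with $F$. Dropping one if necessary, let $r$ be even. Pair up the cherries. For a pair with centers $v_1,v_2$ and bases $\{x_1,x_1'\},\{x_2,x_2'\}$, delete from $R_A$ the $4$-cycle $x_1x_1'x_2'x_2$, which is red because its vertices are not incident with $F$, and use the two red triangles $v_jx_jx_j'$. In total $2r$ edges are deleted. Each base vertex loses two edges, so parities do not change, the odd-degree set is still $O_A$, and the minimum degree is still at least $a-3-\theta n\ge(1-3\theta)a$. Apply Lemma 1: the missed edges number at most $\frac a2+8$ if $a$ is even, and at most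 $|O_A|+8\le2C_1+8$ if $a$ is odd. So with the $r$ new triangles the red triangles with an edge in $A$ number at least
$$P(a)+r-\tfrac{2r}3-\tfrac13\bigl(|F_A|+2C_1+8\bigr)\ge P(a)+\tfrac r3-C_1-\tfrac83.$$
The same count in $B$ with no cherries gives at least $P(b)-C_1-\frac83$. Hence $\nu(c)\ge f(n)+\frac r3-C_3$ with $C_3=2C_1+6$, so $r\le3(k+C_3)$. Any such family therefore has at most $C_2:=3(k+C_3)+1$ cherries. The same holds for bases in $B$.

**Step 3: the red cross edges.** Let $\mathcal P$ be a maximal family of vertex-disjoint cherries in $X$. At least half of them have bases on the same side. At most $2C_1$ vertices are incident with $F$ and the bases are disjoint, so at most $2C_1$ of these have a base vertex incident with $F$; the others number at most $C_2$. So $|\mathcal P|\le2(C_2+2C_1)$. Next, a vertex of degree $D$ in $X$ has at least $D-2C_1$ neighbors not incident with $F$; pairing these, it is the center of at least $\lfloor(D-2C_1)/2\rfloor$ edge-disjoint cherries with disjoint bases avoiding $F$. So $D\le2C_2+2C_1+1$. Hence boundedly many edges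 of $X$ meet the $3|\mathcal P|$ vertices of $\mathcal P$. By maximality the remaining edges of $X$ contain no cherry, i.e. they form a matching. This proves Theorem 3, given Theorem 2. $\blacksquare$

## 5. Optimal fractional covers and the proof of Theorem 2

### 5.1 The sequence of counterexamples

Suppose Theorem 2 fails for some $\delta$. Then there are colorings $c$ of $K_n$, with $n\to\infty$ along a sequence, such that $\nu(c)\le n^2/12+o(n^2)$ and no partition as claimed exists, for either naming of the colors. For each of them let $w$ be an optimal fractional cover and $\pi$ an optimal fractional packing, with loads $\lambda_e\le1$. By (T1), applied to the red graph and to the blue graph,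
$$\nu^*=\sum_T\pi_T=\sum_ew_e\le\tfrac{n^2}{12}+o(n^2).$$
Moreover $w\le1$: an edge with $w_e>0$ has $\lambda_e=1$, so it lies in some $T$ with $\pi_T>0$, and $w(T)=1$.

In the bipartite example of Section 1 the edges of weight $0$ form a complete bipartite graph, which is exactly the partition we want. So let $Z$ be the graph of edges with $w_e=0$.

**Proposition 3.** $Z$ has $o(n^3)$ triangles.

We first see in 5.2 why this suffices, then prove it in 5.3–5.9.

### 5.2 From few triangles in $Z$ to the partition

**Step 1: a bipartition from $Z$.** Edges with $w_e>0$ have $\lambda_e=1$, so their number is at most $\sum_e\lambda_e=3\nu^*\le\frac{n^2}4+o(n^2)$, and $e(Z)\ge\frac{n^2}4-o(n^2)$. By Proposition 3, (T2) and (T3), $Z$ differs in $o(n^2)$ edges from a complete bipartite graph with parts $A,B$, $\bigl||A|-|B|\bigr|\le1$. Thus only $o(n^2)$ cross edges have $w>0$ and only $o(n^2)$ inside edges have $w=0$. The inside edges with $w>0$ contribute $\frac{n^2}4-o(n^2)$ to $\sum_e\lambda_e\le\frac{n^2}4+o(n^2)$. Hence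
$$\sum_{e\text{ cross}}\lambda_e+\sum_{e\text{ inside},\,w_e=0}\lambda_e=o(n^2).\tag{5}$$

**Step 2: few monochromatic triangles meet both parts.** Call an inside edge heavy if $w_e=1$. If $e$ is heavy, then $\lambda_e=1$, and each $T\ni e$ with $\pi_T>0$ has $w(T)=1$, so its other two edges have weight $0$. Such a $T$ contains exactly one heavy edge, and it contains a cross edge or an inside edge of weight $0$. So the number of heavy edges, which is the sum of $\pi_T$ over these $T$, is at most the left side of (5), which is $o(n^2)$. A monochromatic triangle meeting both $A$ and $B$ has one inside edge and two cross edges; either a cross edge has $w>0$, or the inside edge has weight at least $1$ and is heavy. So there are at most $\xi n^3$ such triangles, with $\xi\to0$.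

**Step 3: all typical vertices of $B$ see $A$ in the same way.** For $v\in B$ let $X_v,Y_v$ be its blue and red neighborhoods in $A$. The blue edges inside $X_v$ and the red edges inside $Y_v$ form monochromatic triangles with $v$. So for all but $\sqrt\xi n$ vertices $v\in B$, called typical, they number at most $\sqrt\xi n^2$. For typical $v,v'$ each edge inside $X_v\cap Y_{v'}$ is blue inside $X_v$ or red inside $Y_{v'}$, so $\binom{|X_v\cap Y_{v'}|}2\le2\sqrt\xi n^2$ and $|X_v\cap Y_{v'}|=o(n)$ uniformly. Fix a typical $v_0$, and let $X=X_{v_0}$, $Y=Y_{v_0}$. A typical $v$ has at most $|X\cap Y_v|=o(n)$ red edges to $X$ and at most $|Y\cap X_v|=o(n)$ blue edges to $Y$. So $o(n^2)$ edges $X$–$B$ are red, $o(n^2)$ edges $Y$–$B$ are blue, and $e_{\rm blue}(X)+e_{\rm red}(Y)=o(n^2)$.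

**Step 4: the partition.** Symmetrically $B=X'\cup Y'$ with $o(n^2)$ red edges $X'$–$A$, $o(n^2)$ blue edges $Y'$–$A$, and $e_{\rm blue}(X')+e_{\rm red}(Y')=o(n^2)$. Almost all edges $X$–$Y'$ would have to be both blue and red, so $|X||Y'|=o(n^2)$; likewise $|Y||X'|=o(n^2)$. If $|X|\ge n/8$, then $|Y'|=o(n)$, so $|X'|\ge n/4$, so $|Y|=o(n)$. Then all but $o(n^2)$ cross edges are blue and all but $o(n^2)$ inside edges are red. Otherwise $|Y|\ge n/8$, so $|X'|=o(n)$, $|Y'|\ge n/4$, $|X|=o(n)$, and the same holds with the colors exchanged. For large $n$ this contradicts the choice of $c$. So Theorem 2 follows from Proposition 3.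

### 5.3 The weighted degree of almost every vertex is at most about $n/6$

Let $d_w(v)=\sum_uw(uv)$.

**Claim.** All but $o(n)$ vertices satisfy $d_w(v)\le(\frac16+o(1))n$.

**Step 1: a quadratic inequality from (T0).** The point is to apply (T0) to blow-ups of the coloring. Replace each $v$ by $x_v$ copies. Color edges between copies of different vertices as in $c$, with weight $w$; color edges between copies of the same vertex red, with weight $1$. This is a fractional cover of the new coloring: a monochromatic triangle either comes from one of $c$ or contains an edge of weight $1$. With $N=\sum_vx_v$, (T0) shows that its total weight is at least $N^2/12-o(N^2)$. Scaling $x$ and letting $N\to\infty$ with $n$ fixed gives, first for rational and then by continuity for all real $x\ge0$,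
$$\sum_{u<v}w(uv)x_ux_v+\tfrac12\sum_vx_v^2\ge\tfrac1{12}\Bigl(\sum_vx_v\Bigr)^2.\tag{6}$$

**Step 2: perturbing the all-ones vector.** Fix $\varepsilon>0$, let $S_\varepsilon=\{v:d_w(v)\ge(\frac16+\varepsilon)n\}$, $|S_\varepsilon|=\alpha n$, and $x=1-\tau\mathbf 1_{S_\varepsilon}$ with $\tau\in[0,1]$. As $w\le1$, the total weight inside $S_\varepsilon$ is at most $\frac12\alpha^2n^2$. The first sum in (6) is $\sum_ew_e-\tau\sum_{v\in S_\varepsilon}d_w(v)+\tau^2w(S_\varepsilon)$, where $w(S_\varepsilon)$ is the weight inside $S_\varepsilon$, and the second is $o(n^2)$. So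
$$\tfrac{n^2}{12}+o(n^2)-\tau\alpha n^2\bigl(\tfrac16+\varepsilon\bigr)+\tfrac12\tau^2\alpha^2n^2\ge\tfrac1{12}(1-\tau\alpha)^2n^2\ge\tfrac1{12}n^2-\tfrac16\tau\alpha n^2,$$
i.e. $\tau\varepsilon\alpha\le\frac12\tau^2\alpha^2+o(1)$. If $\alpha\ge\varepsilon$, take $\tau=\varepsilon/\alpha$: then $\varepsilon^2\le\frac12\varepsilon^2+o(1)$, which is false for large $n$. So $\alpha<\varepsilon$ for large $n$. Letting $\varepsilon\to0$ slowly proves the claim. Let $V'$ be the set of good vertices.

### 5.4 A triangle of zero weight and the three classes it creates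

Suppose Proposition 3 fails: along a subsequence $Z$ has at least $\eta n^3$ triangles, $\eta>0$ fixed. We derive a contradiction from one well-chosen triangle of $Z$.

**Step 1: choosing the triangle.** All but $o(n^3)$ triangles of $Z$ lie in $V'$, and none is monochromatic, because its weight is $0<1$. After exchanging colors and passing to a subsequence, there is a set $\mathcal T\subset V'^3$ of at least $\eta'n^3$ ordered triples $(u_1,u_2,u_3)$, $\eta'>0$ fixed, with all three edges in $Z$, $u_1u_2,u_2u_3$ red and $u_1u_3$ blue. Delete from $\mathcal T$ all triples for which $(u_2,u_3)$ extends to fewer than $\eta'n/4$ triples of the original $\mathcal T$ by a first coordinate, or $(u_1,u_2)$ to fewer than $\eta'n/4$ by a third coordinate. At most $2\cdot n^2\cdot\eta'n/4=\eta'n^3/2$ triples are deleted. Fix a remaining $(u_1,u_2,u_3)$.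

If $(u_1',u_2,u_3)\in\mathcal T$ (the original set) and $u_1'\ne u_1$, then $u_1u_1'$ forms a monochromatic triangle with $u_2$ (if it is red) or with $u_3$ (if it is blue), whose other two edges have weight $0$; so $w(u_1u_1')=1$. In the same way, if $(u_1,u_2,u_3')\in\mathcal T$ and $u_3'\ne u_3$, then $w(u_3u_3')=1$: use $u_2$ if $u_3u_3'$ is red, $u_1$ if it is blue.

**Step 2: normalization.** From here to the end of 5.9, for $X\subset V$ write $|X|:=\frac6n\#X$ and $\int_Xh:=\frac6n\sum_{x\in X}h(x)$. Let $V''=V'\setminus\{u_1,u_2,u_3\}$, so $|V''|=6-o(1)$, and set $w(xx):=0$. By 5.3, $\int_{V''}w(x,\cdot)\le1+o(1)$ for $x\in V''\cup\{u_1,u_2,u_3\}$; we call this the degree bound. Inequalities for pairs of distinct vertices will be integrated over squares; the diagonal has normalized measure $O(1/n)$ and contributes $o(1)$.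

Put $g_i(x)=w(u_ix)$, $y:=g_2$, $G=g_1+g_2+g_3$. With $d:=\eta'>0$, Step 1 gives $|\{x\in V'':g_i(x)=1\}|\ge d$ for $i=1,3$ and large $n$.

**Step 3: the classes.** Let $Y=\{x\in V'':G(x)<1\}$ and let $\chi_i$ be the color of $xu_i$ (R or B). Looking at the triangle of $x$ with two of the $u_i$: if $\chi_1=\chi_2=R$ then $g_1+g_2\ge1$; if $\chi_2=\chi_3=R$ then $g_2+g_3\ge1$; if $\chi_1=\chi_3=B$ then $g_1+g_3\ge1$. For $x\in Y$ all three are excluded. If $\chi_2=R$, then $\chi_1=\chi_3=B$, which is excluded; so $\chi_2=B$, and $(\chi_1,\chi_2,\chi_3)$ is $RBR$, $RBB$ or $BBR$. Call the classes $Q_0$, $Q_1$, $Q_3$ in this order.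

**Step 4: pair inequalities.** For distinct $x,x'\in Y$ (primes denote values at $x'$), the triangle $xx'u_i$ gives:

* **(E1)** $xx'$ blue: $w(xx')\ge1-y-y'$.
* **(E2)** $xx'$ red, $x,x'\in Q_0\cup Q_1$: $w(xx')\ge1-g_1-g_1'$.
* **(E3)** $xx'$ red, $x,x'\in Q_0\cup Q_3$: $w(xx')\ge1-g_3-g_3'$.
* **(E4)** $xx'$ blue: $w(xx')\ge1-g_3-g_3'$ if both lie in $Q_1$; $w(xx')\ge1-g_1-g_1'$ if both lie in $Q_3$.

The whole situation is symmetric under exchanging the indices $1\leftrightarrow3$.

**Step 5: parameters.** Let $q_0=|Q_0|$ and, for $i=1,3$,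
$$q_i=|Q_i|,\quad a_i=\int_{Q_i}g_i,\quad b_i=\int_{Q_0}g_i,\quad\gamma_i=\int_{Q_i}y,\quad I_i=\int_{Q_0}\int_{Q_i}w,$$
$$\psi=\int_{Q_0}y,\quad e_1=\int_{Q_1}g_3,\quad e_3=\int_{Q_3}g_1,\quad H_i=\int_{Q_i}(1-G)=q_i-a_i-\gamma_i-e_i,$$
$$b=b_1+b_3,\quad t=\int_{Q_0}(1-G)=q_0-b-\psi,\quad T=H_1+H_3,\quad\gamma=\gamma_1+\gamma_3.$$
All are nonnegative and bounded. Pass to a subsequence on which all of them, and the integrals of $w$ over products of two of the sets $Q_0,Q_1,Q_3$, converge, and use the same letters for the limits. The relations below are between limits, so no $o(1)$ appears.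

### 5.5 First relations, and the pairs that give nothing

**(R1)** $a_1+b_1\le1-d$, $a_3+b_3\le1-d$, $\gamma+\psi\le1$. This is the degree bound at $u_1,u_3,u_2$; the points with $g_i=1$, of measure at least $d$ for $i=1,3$, are outside $Y$.

**(R2)** $T+t\ge3$, since $\int_Y(1-G)\ge\int_{V''}(1-G)\ge6-3-o(1)$.

**(R3)** $H_3\ge\gamma_3+d$ and $H_1\ge\gamma_1+d$. Proof: let $n_1=q_0+q_1$ and $s_1=a_1+b_1+\gamma_1+\psi=\int_{Q_0\cup Q_1}(g_1+y)$. By (E1) and (E2), all pairs in $Q_0\cup Q_1$ satisfy $w\ge1-(g_1+y)-(g_1'+y')$. Integrating and using the degree bound, $n_1^2-2n_1s_1\le n_1$, so $n_1=0$ or $n_1\le1+2s_1$. In both cases $H_1+t\le1+s_1$, because $0\le H_1+t\le n_1-s_1$. Hence by (R2) and (R1)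
$$H_3\ge3-1-s_1=2-(a_1+b_1)-(\gamma_1+\psi)\ge2-(1-d)-(1-\gamma_3)=\gamma_3+d.$$
The other bound is symmetric. $\square$

In particular $q_1,q_3>0$ and $q_i\ge H_i+a_i+\gamma_i\ge2\gamma_i+a_i$.

The obvious plan is to contradict (R2) by integrating pair inequalities, as in the proof of (R3). But that proof controls only $H_1+t$ and $H_3+t$, never $H_1$ and $H_3$ together. The reason is visible in Step 4: for $x\in Q_1$, $x'\in Q_3$ with $xx'$ red, no $u_i$ is red to both, and no pair inequality applies. A red pair between $Q_1$ and $Q_3$ could have weight $0$ as far as (E1)–(E4) know. The way around is to use triangles with all three vertices in $Q_1\cup Q_3$: two vertices in one class and one in the other.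

### 5.6 Triples in $Q_1\cup Q_3$

**Lemma 4.** For distinct $x_1,x_2\in Q_1$ and $x_3\in Q_3$ (write $w_{ij}=w(x_ix_j)$, $y_i=y(x_i)$, $u=g_1(x_1)+g_1(x_2)$):
$$w_{12}+\tfrac12(w_{13}+w_{23})\ge1-\tfrac12\bigl(G(x_1)+G(x_2)\bigr)-\tfrac12y_3u.$$

**Proof.** Suppose $x_1x_2$ is blue. Averaging (E1) and (E4), $w_{12}\ge1-\frac12\sum_{i\le2}(y+g_3)(x_i)$, which is enough.

Suppose all three edges are red. Then $w_{12}+w_{13}+w_{23}\ge1$, and $w_{12}\ge1-u$ by (E2). The left side is half of $w_{12}+w_{13}+w_{23}$ plus half of $w_{12}$, so it is at least $\frac12+\frac12(1-u)=1-\frac u2$, which is enough.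

Suppose $x_1x_2$ is red and $x_ix_3$ is blue for some $i\in\{1,2\}$. By (E2), $w_{12}\ge\max(0,1-u)\ge\frac{1+y_3}2(1-u)$, because $\frac{1+y_3}2\in[0,1]$. By (E1), $w_{i3}\ge1-y_i-y_3$. So the left side is at least
$$\tfrac{1+y_3}2(1-u)+\tfrac12(1-y_i-y_3)=1-\tfrac12(u+y_i)-\tfrac12y_3u,$$
and $u+y_i\le G(x_1)+G(x_2)$. $\square$

Average Lemma 4 over $Q_1\times Q_1\times Q_3$. The average of $1-\frac12(G(x_1)+G(x_2))$ is $H_1/q_1$, and that of $\frac12y_3u$ is $\frac{\gamma_3}{q_3}\cdot\frac{a_1}{q_1}$. Multiplying by $q_1$,
$$\frac1{q_1}\iint_{Q_1^2}w+\frac1{q_3}\iint_{Q_1\times Q_3}w\ge H_1-\frac{\gamma_3a_1}{q_3},$$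
and symmetrically with $1\leftrightarrow3$. By the degree bound, the average over $Q_1$ plus the average over $Q_3$ of $\int_Yw(x,\cdot)$ is at most $2$. These averages are $\frac1{q_1}\bigl(\iint_{Q_1^2}w+\iint_{Q_1\times Q_3}w+I_1\bigr)$ and its mirror image. Adding the two inequalities gives

**(R4)** $\displaystyle T-L+\frac{I_1}{q_1}+\frac{I_3}{q_3}\le2$, where $\displaystyle L=\frac{\gamma_3a_1}{q_3}+\frac{\gamma_1a_3}{q_1}$.

**Consequence: $L\le\frac12$ and $t\ge\frac12$.** Since $q_i\ge2\gamma_i+a_i$,
$$L\le\frac{\gamma_3a_1}{2\gamma_3+a_3}+\frac{\gamma_1a_3}{2\gamma_1+a_1},$$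
where a term with $\gamma_i=0$ in its numerator is read as $0$. This is convex in each of $a_1,a_3\in[0,1]$ separately, so it is at most its maximum over the corners $(a_1,a_3)\in\{0,1\}^2$. At $(0,0)$ the value is $0$; at $(1,0)$ and $(0,1)$ it is at most $\frac12$. At $(1,1)$ it is $\frac{\gamma_3}{1+2\gamma_3}+\frac{\gamma_1}{1+2\gamma_1}\le\frac{\gamma}{1+\gamma}\le\frac12$, by concavity of $x/(1+2x)$ and $\gamma\le1$. By (R2) and (R4), $t\ge3-T\ge1-L\ge\frac12$. In particular $q_0>0$.

### 5.7 Pairs that meet $Q_0$

We now need lower bounds for $I_1,I_3$, and an upper bound for $t$.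

**Lemma 5.** For $x\in Q_0$ and $x_1\in Q_1$: $w(xx_1)\ge(1-y-y_1)(1-g_1-g_1')$, where $y,g_1$ are the values at $x$ and $y_1,g_1'$ those at $x_1$.

**Proof.** Put $u=y+y_1$ and $v=g_1+g_1'$. By (E1) and (E2), $w\ge\min(1-u,1-v)$; also $w\ge0$. Since $u+v\le G(x)+G(x_1)<2$, not both exceed $1$. If $u,v\le1$, both factors lie in $[0,1]$ and the product is at most the minimum. Otherwise the product is $\le0$. $\square$

Expand the product as $1-u-v+uv$, use $uv\ge y\,g_1'+y_1g_1$, and integrate; do likewise for $Q_3$ with (E3) and $g_3$. For $i=1,3$,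
$$I_i\ge q_i(q_0-\psi-b_i)-\gamma_i(q_0-b_i)-a_i(q_0-\psi)=(q_0-\psi-b_i)(q_i-\gamma_i-a_i)-\psi\gamma_i-b_ia_i.\tag{7}$$

**(R5)** $t\le\psi+\frac9{20}$.

**Proof.** For $x,x'\in Q_0$: if $xx'$ is red, averaging (E2) and (E3) gives $w\ge1-\frac12(g_1+g_3+g_1'+g_3')$; if it is blue, $w\ge1-y-y'$. So always $w\ge1-\frac12(g_1+g_3+g_1'+g_3')-(y+y')$, and $\iint_{Q_0^2}w\ge q_0(q_0-b-2\psi)=q_0(t-\psi)$. Integrating the degree bound over $Q_0$,
$$q_0(t-\psi)+I_1+I_3\le q_0.$$
Thus $t\le1+\psi\le2$ and $T\ge3-t\ge1$. Now use (7) with $q_0-\psi-b_1=t+b_3$, $q_0-\psi-b_3=t+b_1$ and $q_i-\gamma_i-a_i\ge H_i$: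
$$I_1+I_3\ge t(3-t)-\psi\gamma+\mathcal B,\qquad\mathcal B=b_3H_1+b_1H_3-b_1a_1-b_3a_3.$$
Put $\beta=\min(b_1,b_3)$ and $\beta'=\max(b_1,b_3)$. Since $a_i\le1-b_i$ and $T\ge1$, $\mathcal B\ge\beta T-\beta(1-\beta)-\beta'(1-\beta')\ge\beta^2-\frac14$. So
$$t(3-t)-\psi\gamma+\beta^2-\tfrac14\le q_0(1+\psi-t)=(t+b+\psi)(1+\psi-t)=t-t^2+\psi+\psi^2+b(1+\psi-t).$$
Using $\psi+\gamma\le1$,
$$(2+b)t\le\psi(1+\psi+\gamma)+b(1+\psi)+\tfrac14-\beta^2\le2\psi+b\psi+b+\tfrac14-\beta^2,$$
i.e. $t\le\psi+\frac{b+1/4-\beta^2}{2+b}$. If $b\le1$, the fraction is at most $\frac{b+1/4}{2+b}\le\frac5{12}<\frac9{20}$. If $1\le b\le2$, then $\beta\ge b-1$ (as $\beta'\le1$), and $\frac{b+1/4-(b-1)^2}{2+b}\le\frac9{20}$ because this is equivalent to $20b^2-51b+33\ge0$, whose discriminant is $2601-2640=-39$. $\square$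

### 5.8 One inequality with all parameters

**Step 1: combining.** Insert (7) and $T\ge3-t$ in (R4). Since $(q_0-\psi-b_1)+(q_0-\psi-b_3)=2(q_0-\psi)-b=2t+b$,
$$1+t+b\le\frac{a_1(q_0-\psi)+\gamma_1(q_0-b_1+a_3)}{q_1}+\frac{a_3(q_0-\psi)+\gamma_3(q_0-b_3+a_1)}{q_3}.$$
Here $q_0-\psi=t+b=:t'$, and $q_0-b_1+a_3=t+\psi+(a_3+b_3)\le m:=1+t+\psi$; similarly $q_0-b_3+a_1\le m$. Hence
$$1+t'\le\frac{a_1t'+m\gamma_1}{q_1}+\frac{a_3t'+m\gamma_3}{q_3}.\tag{8}$$

**Step 2: moving to an extreme point.** This step eliminates $q_1,q_3$. Let
$$\Phi(h_1,h_3)=\sum_{i\in\{1,3\}}\frac{a_it'+m\gamma_i}{h_i+a_i+\gamma_i}\qquad(h_1,h_3>0),$$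
which is convex, and non-increasing in each variable. As $q_i\ge H_i+a_i+\gamma_i$, (8) gives $\Phi(H_1,H_3)\ge1+t'$. Let $\kappa\in(0,d]$ be small. Then $H_i\ge\gamma_i+\kappa$ by (R3), $H_1+H_3\ge3-t$ by (R2), and $\gamma+2\kappa\le3-t$, because $\gamma+t\le(1-\psi)+(\psi+\frac9{20})=1.45$. Move along the segment from $(H_1,H_3)$ to $(\gamma_1+\kappa,\gamma_3+\kappa)$ until the sum of the coordinates is $3-t$. Both coordinates only decrease, so $\Phi\ge1+t'$ at the point reached. This point lies on the segment $\{h_1+h_3=3-t,\ h_i\ge\gamma_i+\kappa\}$. By convexity $\Phi\ge1+t'$ at an endpoint of that segment, i.e. at a point with $h_i=\gamma_i+\kappa$ for some $i$. The same $i$ occurs for a sequence $\kappa\to0$, and by the symmetry $1\leftrightarrow3$ we may assume $i=3$. Since $a_3t'+m\gamma_3\le\max(t',\frac m2)(a_3+2\gamma_3)$, the term for $i=3$ is at most $\max(t',\frac m2)$. Letting $\kappa\to0$,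
$$1+t'\le\max\Bigl(t',\frac m2\Bigr)+\rho,\qquad\rho=\frac{a_1t'+m\gamma_1}{3-t-\gamma_3+a_1+\gamma_1}.\tag{9}$$
Note that $3-t-\gamma_3\ge1.55$.

### 5.9 The inequality (9) is impossible

We use $\frac12\le t\le\psi+\frac9{20}$, $\gamma_1+\gamma_3\le1-\psi$, $a_1\le1-b_1$, $a_1\le 1$, $b_3\le1$ and $\psi\le1$.

**Case $t'\ge\frac m2$.** Here (9) says $\rho\ge1$. We show $\rho<1$, i.e.
$$a_1(t'-1)+\gamma_1(t+\psi)+\gamma_3<3-t.$$
First, $a_1(t'-1)\le\max(1,t)$ always. If $t'\le1$, then $a_1(t'-1)\le0$. If $t'>1$, then $t'-1=t+b_1+b_3-1\le t+b_1$, so $a_1(t'-1)\le(1-b_1)(t+b_1)$. This is $\le t$ if $t\ge1$, and $\le(1-b_1)(1+b_1)\le1$ if $t<1$. Second, $\gamma_1(t+\psi)+\gamma_3\le(1-\psi)\max(1,t+\psi)$. So it suffices that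
$$\Delta:=3-t-\max(1,t)-(1-\psi)\max(1,t+\psi)>0.$$

* $t\le1$, $t+\psi\le1$: $\Delta=1-(t-\psi)\ge\frac{11}{20}>0$.
* $t\le1$, $t+\psi>1$: $\Delta=2-2t-\psi+\psi t+\psi^2$ is decreasing in $t$, so it is at least its value $\psi^2$ at $t=1$; and $\psi>1-t\ge0$.
* $t>1$: $\Delta=3-2t-(1-\psi)(t+\psi)$ is decreasing in $t\le\psi+\frac9{20}$. Inserting this bound and writing $\psi=1-\omega$, we get $\Delta\ge1+2\omega^2-\frac9{20}(2+\omega)=\frac1{10}+2\omega^2-\frac9{20}\omega>0$, since the discriminant is $0.2025-0.8<0$.

**Case $t'<\frac m2$.** Here (9) says $\rho\ge1+t'-\frac m2=\frac{1+t-\psi}2+b$. We show the opposite strict inequality. As a function of $a_1\in[0,1]$ with the other quantities fixed, $\rho$ is a quotient of affine functions with positive denominator, hence monotone; so it suffices to treat $a_1=1$ and $a_1=0$. Put $z=t-\psi\in[\frac12-\psi,\frac9{20}]$ and $g=\gamma_1\le1-\psi$. Then $\gamma_3\le1-\psi-g$, $t=z+\psi$, $m=1+z+2\psi$, and $1+z>0$ since $z\ge-\frac12$.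

For $a_1=1$ we need $\frac{t+b+mg}{4-t-\gamma_3+g}<\frac{1+z}2+b$. The denominator is at least $3-z+2g\ge2.55$. After replacing it by $3-z+2g$, the left side has derivative in $b$ less than $1$, so it suffices to take $b=0$ and to show $2(t+mg)<(1+z)(3-z+2g)$. The difference of the two sides is
$$(1+z)(3-z+2g)-2(z+\psi)-2g(1+z+2\psi)=3-2\psi-z^2-4g\psi\ge3-6\psi+4\psi^2-z^2.$$
If $z\ge0$, this is at least $\frac34-0.2025>0$, because $3-6\psi+4\psi^2$ has minimum $\frac34$ (at $\psi=\frac34$). If $z<0$, then $z^2\le(\psi-\frac12)^2$, and the difference is at least $\frac{11}4-5\psi+3\psi^2>0$ (discriminant $25-33=-8$).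

For $a_1=0$ the denominator of $\rho$ is $3-t-\gamma_3+g\ge2-z+2g>0$ and the right side is at least $\frac{1+z}2$, so it suffices that $2mg<(1+z)(2-z+2g)$. The difference is
$$(1+z)(2-z+2g)-2g(1+z+2\psi)=2+z-z^2-4g\psi\ge\bigl(\tfrac94-\psi^2\bigr)-4\psi(1-\psi)=\tfrac94-4\psi+3\psi^2>0$$
(discriminant $16-27=-11$). Here we used that $2+z-z^2$ is increasing for $z\le\frac12$ and that $z\ge\frac12-\psi$, where its value is $\frac94-\psi^2$.

Both cases contradict (9). This proves Proposition 3; by 5.2, Theorem 2 follows, and with it Theorems 1 and 3 are proved. $\blacksquare$
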